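# Convex potentials on metric trees: the spectral gap on an H and on stars

## 1. An H-shaped tree with second eigenvalue 1

Put $\varphi=\arctan\frac12$, so that $0<\varphi<\frac\pi4$, $\sin\varphi=\frac1{\sqrt5}$, $\cos\varphi=\frac2{\sqrt5}$. Let $H$ be the following metric tree. Its middle is a segment $[-\frac\pi4,\frac\pi4]$ with coordinate $x$; call $a$ the end $x=\frac\pi4$ and $b$ the end $x=-\frac\pi4$. Two arms of length $\varphi$ are attached at $a$, and two arms of length $\varphi$ at $b$; on each arm let $y\in[0,\varphi]$ be the distance from $a$ or $b$. Let $z$ be the midpoint $x=0$, and let $t=d(\cdot,z)\in[0,R]$ with $R=\frac\pi4+\varphi$.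

On $H$ we look at the eigenvalue problem $-u''=\lambda u$ on each edge, with $u$ continuous and with the sum of the outward derivatives equal to zero at every vertex (so $u'=0$ at the four leaves). Consider
$$\psi_0=\sqrt2\,\sin x\ \text{ on the middle},\qquad \psi_0=\pm\tfrac{\sqrt5}{2}\cos(\varphi-y)\ \text{ on the arms},$$
with $+$ on the arms at $a$ and $-$ on the arms at $b$. At $a$ the middle gives the value $\sqrt2\cdot\frac1{\sqrt2}=1$ and each arm gives $\frac{\sqrt5}2\cdot\frac2{\sqrt5}=1$. The outward derivatives at $a$ are $-\sqrt2\cos\frac\pi4=-1$ along the middle and $\frac{\sqrt5}2\sin\varphi=\frac12$ along each arm, with sum zero. At the leaves the derivative vanishes, and at $b$ everything follows by oddness. So $\psi_0$ is an eigenfunction with eigenvalue $1$.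

**Lemma 1.** On $H$, $\lambda_2=1$ and this eigenvalue is simple. The function $\psi_0^2$ is a strictly increasing function of $t$. Its mean over $H$ is $\frac{\pi+5\varphi}{\pi+8\varphi}<1$. Consequently, if $\psi$ is the normalized multiple of $\psi_0$ and $f=\psi^2-\frac1{|H|}$, then $f(a)=f(b)>0$, and $f>0$ at the four leaves.

*Proof.* **Step 1: reduce to symmetric eigenfunctions.** We want all eigenvalues in $(0,4)$. Let $u$ be an eigenfunction for $k^2$ with $0<k<2$; then $k\frac\pi4$ and $k\varphi$ lie in $(0,\frac\pi2)$. Let $\tau$ swap the two arms at $a$. The function $u-u\circ\tau$ vanishes off these arms and at $a$; on one of the arms it equals $C\cos(k(\varphi-y))$ by the Neumann condition at the leaf. Vanishing at $a$ means $C\cos k\varphi=0$, so $C=0$. Hence $u$ is invariant under the swap at $a$, and in the same way under the swap at $b$. Split $u$ into its even and odd parts under the reflection $x\mapsto-x$; each is zero or an eigenfunction for $k^2$. Such a part is $A\cos k(\varphi-y)$ on both arms at $a$, and $B\cos kx$ (even) or $B\sin kx$ (odd) on the middle. If $B=0$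 then continuity gives $A\cos k\varphi=0$, so $A=0$. For a nonzero part we may therefore take $B=1$.

**Step 2: solve the vertex conditions.** In the even case, continuity reads $A\cos k\varphi=\cos\frac{k\pi}4>0$, so $A>0$; the derivative condition $\sin\frac{k\pi}4+2A\sin k\varphi=0$ is then impossible. In the odd case, the conditions are $A\cos k\varphi=\sin\frac{k\pi}4$ and $\cos\frac{k\pi}4=2A\sin k\varphi$; dividing,
$$\cot\tfrac{k\pi}4=2\tan k\varphi .$$
On $(0,2)$ the left side is strictly decreasing and the right side strictly increasing, and $k=1$ is a solution since $1=2\cdot\frac12$. So $k=1$ is the only one, and then $A$ is determined. Thus $1$ is the only eigenvalue in $(0,4)$, with eigenspace spanned by $\psi_0$. The eigenvalue $0$ has only the constants as eigenfunctions, because $\int u'^2=\lambda\int u^2$. So $\lambda_2=1$ is simple (and $\lambda_3\ge4$).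

**Step 3: monotonicity and the mean.** On the middle $\psi_0^2=2\sin^2 t$ with $t=|x|\le\frac\pi4$; on the arms $\psi_0^2=\frac54\cos^2(\varphi-y)$ with $t=\frac\pi4+y$, $0\le y\le\varphi$. Both are strictly increasing in $t$, and they agree at $t=\frac\pi4$. On one half of $H$, using $\sin2\varphi=\frac45$,
$$\int\psi_0^2=\int_0^{\pi/4}2\sin^2x\,dx+2\cdot\frac54\Big(\frac\varphi2+\frac{\sin2\varphi}4\Big)=\Big(\frac\pi4-\frac12\Big)+\Big(\frac54\varphi+\frac12\Big)=\frac\pi4+\frac54\varphi .$$
The half has length $\frac\pi4+2\varphi$, so the mean is $m=\frac{\pi+5\varphi}{\pi+8\varphi}<1=\psi_0(a)^2=\psi_0(b)^2$. Since $f=(\psi_0^2-m)/(m|H|)$, we get $f(a)=f(b)>0$, and $f$ is larger still at the leaves. $\square$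

What is this for? We shall see that $\int vf$ is the first-order change of the gap $\lambda_2-\lambda_1$ when a small potential $v$ is added. The sign pattern of $f$ (negative in the middle, positive from the branch points outward) makes this change positive for every nonconstant convex $v$ on $H$. The positivity of $f$ at $a$, $b$ and the leaves will let us hang arbitrary small trees at these points without spoiling this. The result is a disproof of a conjecture about convex potentials, which we now state.

## 2. Convex potentials, the fundamental gap, and a category conjecture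

Let $\mathsf G=(\mathcal V,\mathcal E)$ be a finite discrete tree. For $\ell\in\mathbb R_+^{|\mathcal E|}$, $T=T(\ell)$ is the compact metric tree in which edge $e$ is an interval $[0,\ell_e]$. For real $q\in L^\infty(T)$ we consider $-\frac{d^2}{dx^2}+q$ on $T$ with standard vertex conditions: continuity at every vertex, and sum of outward derivatives equal to zero at every vertex. Its eigenvalues are $\lambda_1(q)<\lambda_2(q)\le\dots$, and the fundamental gap is $\Gamma[q]=\lambda_2(q)-\lambda_1(q)$.

**Definition (convex potentials).** A function on $T$ is convex if it is convex along every path in $T$, in the arclength parameter. For $M>0$, $C_{T,M}$ is the set of convex $q$ with $0\le q\le M$.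

*Example.* Let $T$ be a star with $d$ arms and let $v$ be affine on each arm with outgoing slopes $s_1,\dots,s_d$ at the center. Then $v$ is convex iff $s_i+s_j\ge0$ for all $i\ne j$. So slopes $(0,0,1)$ and $(-1,1,1)$ are allowed, and $(-1,-1,3)$ is not. If $v$ is affine along every path, then $s_i+s_j=0$ for all $i\neq j$; when $d\ge3$ this forces $s_1=-s_2=s_3=-s_1$, so all slopes vanish. On an interval nonconstant affine functions exist; on a star with at least three arms they do not.

*Example (distance functions).* If $Y\subset T$ is closed and connected, then $d(\cdot,Y)$ is convex. For $x\notin Y$, all paths from $x$ to $Y$ meet $Y$ first at the same point: two different first points $p,p'$ would, together with the path from $p$ to $p'$ inside $Y$, produce a cycle. So $d(x,Y)$ is the distance from $x$ to this point. Take a path with arclength parameter $s$, and let $J$ be the set of parameters at which it lies in $Y$; $J$ is a closed interval or empty, since $Y$ contains the path between any two of its points. If $J\ne\emptyset$, then along the path $d(\cdot,Y)=\operatorname{dist}(s,J)$.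 If $J=\emptyset$, there is a bridge from the path to $Y$ with foot $s_0$ on the path, and $d(\cdot,Y)=\mathrm{const}+|s-s_0|$. Both are convex.

Two conventions. First, every point other than a leaf is interior to a path in each of its finitely many directions, so a finite convex function is continuous off the leaves. A bounded convex function has limits at the leaves, and replacing its values there by these limits preserves convexity, the bounds, the infimum and the a.e. class. So we take bounded convex functions to be continuous. Second, vertices of degree 2 affect neither the operator nor convexity. A *branch vertex* is a vertex of degree $\ge3$; a tree is a path graph iff it has none.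

All constants $c\in[0,M]$ lie in $C_{T,M}$ and give the same gap $\Gamma[c]=\Gamma[0]$. Call $(\ell,M)$ *good* if the constant potential minimizes the gap in $C_{T(\ell),M}$, that is, $\Gamma[0]\le\Gamma[q]$ for all $q\in C_{T(\ell),M}$. For path graphs, $T\cong[0,L]$, Lavine's result says $\Gamma[q]\ge\pi^2/L^2=\Gamma[c]$ for every convex $q$, so every pair is good.

Recall that a set is of the first Baire category if it is a countable union of nowhere dense sets; for instance $\{\ell_1=\ell_2\}$ is closed without interior, hence of first category. By the Baire category theorem, a nonempty open subset of an open set in Euclidean space is not of first category. The conjecture, from Ahrami, El Allali, Harrell and Kennedy, "Optimizing the Fundamental Eigenvalue Gap of Quantum Graphs" (arXiv:2401.04344, 2024), reads as follows: given any underlying discrete tree graph which is not a path graph, the set of good $(\ell,M)$ is of the first Baire category in $\mathbb R_+^{|\mathcal E|}\times\mathbb R_+$.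

It is false. Put $M^*(\ell)=\sup\{M>0:(\ell,M)\text{ good}\}$, with $\sup\emptyset=0$.

**Theorem A.** If $\mathsf G$ has at least two branch vertices, there are a nonempty open $U\subset\mathbb R_+^{|\mathcal E|}$ and $M_0,c>0$ such that for all $\ell\in U$, $0<M\le M_0$ and $q\in C_{T(\ell),M}$,
$$\Gamma[q]-\Gamma[0]\ \ge\ \frac c2\int_T(q-\inf q)\,dx. \tag{1}$$
So for these $(\ell,M)$ the constants are the only minimizers. The good set contains the nonempty open set $U\times(0,M_0)$, hence is not of first category.

**Theorem B.** If $\mathsf G$ has exactly one branch vertex, the good set is empty: for every $\ell$ and every $M>0$ the constant does not minimize.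

**Theorem C.** Let $\mathsf G$ be any non-path tree. (i) The good set is $\{(\ell,M):0<M\le M^*(\ell)\}$. (ii) $M^*(\ell)<\infty$ for every $\ell$; in fact $\inf_{q\in C_{T,M}}\Gamma[q]\to0$ as $M\to\infty$. (iii) $M^*=0$ on a nonempty open set of $\ell$.

Theorem A alone disproves the conjecture, for instance for the 6-vertex tree shaped like the letter H. By Theorems A and B, among non-path trees the conjectured statement holds iff $\mathsf G$ has exactly one branch vertex. By (iii), the complement of the good set always contains a nonempty open set $U'\times\mathbb R_+$. So with at least two branch vertices neither the good set nor its complement is of first category.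

## 3. The first-order change of the gap is $\int v(\psi^2-\mu)$

Let $H^1(T)$ be the space of continuous, edgewise $H^1$ functions, and $Q_q[u]=\int_T(u'^2+qu^2)$. We use the textbook variational principles
$$\lambda_j(q)=\min_{\dim V=j}\ \max_{u\in V,\|u\|=1}Q_q[u],\qquad \lambda_j(q)\ge\min\{Q_q[u]:u\perp N,\|u\|=1\}\ \text{ if }\dim N\le j-1,$$
which also give $|\lambda_j(q)-\lambda_j(q')|\le\|q-q'\|_\infty$. Write $\mu=1/|T|$, and $0=\lambda_1<\lambda_2\le\lambda_3\le\dots$ (or $\lambda_j(T)$) for the eigenvalues with $q=0$. The kernel consists of the constants, and $\Gamma[0]=\lambda_2>0$. For a normalized $\lambda_2$-eigenfunction $\psi$ put $f=\psi^2-\mu$; then $\int_Tf=0$.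

The first lemma is the tool for showing that constants do *not* minimize.

**Lemma 2.** Let $v\ge0$ be bounded and convex on $T$, and let $\psi$ be any normalized $\lambda_2$-eigenfunction. If $\int v(\psi^2-\mu)<0$, then for every $M>0$ the constant does not minimize in $C_{T,M}$.

*Proof.* **Step 1: bound $\lambda_2(\varepsilon v)$ from above.** Let $u_0=\mu^{1/2}$. On $\mathrm{span}\{u_0,\psi\}$ the form $Q_{\varepsilon v}$ has the matrix
$$\begin{pmatrix}\varepsilon a&\varepsilon b\\ \varepsilon b&\lambda_2+\varepsilon e\end{pmatrix},\qquad a=\mu\int v,\quad b=\int vu_0\psi,\quad e=\int v\psi^2 .$$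
For small $\varepsilon$ its larger eigenvalue is at most $\lambda_2+\varepsilon e+\frac{\varepsilon^2b^2}{\lambda_2+\varepsilon e-\varepsilon a}$, so $\lambda_2(\varepsilon v)\le\lambda_2+\varepsilon e+O(\varepsilon^2)$.

**Step 2: bound $\lambda_1(\varepsilon v)$ from below.** Let $u=\alpha u_0+w$, $w\perp1$, $\|u\|=1$, so $\alpha^2+\|w\|^2=1$, and let $C=\|vu_0\|$. Dropping $\varepsilon\int vw^2\ge0$ and using $\int w'^2\ge\lambda_2\|w\|^2$,
$$Q_{\varepsilon v}[u]\ge\varepsilon a\alpha^2-2\varepsilon C\|w\|+\lambda_2\|w\|^2=\varepsilon a+(\lambda_2-\varepsilon a)\|w\|^2-2\varepsilon C\|w\|\ge\varepsilon a-\frac{\varepsilon^2C^2}{\lambda_2-\varepsilon a}$$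
for small $\varepsilon$. So $\lambda_1(\varepsilon v)\ge\varepsilon a-O(\varepsilon^2)$.

**Step 3: subtract.** $\Gamma[\varepsilon v]\le\Gamma[0]+\varepsilon\int v(\psi^2-\mu)+O(\varepsilon^2)<\Gamma[0]$ for small $\varepsilon>0$, and $\varepsilon v\in C_{T,M}$ for small $\varepsilon$. $\square$

The second lemma is the tool for showing that constants *do* minimize. What matters is that its error term is controlled by $M\int q$.

**Lemma 3.** Assume $\lambda_2<\lambda_3$. Let $0\le q\le M$ with $0<M\le(\lambda_3-\lambda_2)/2$. Then
$$\Gamma[q]-\Gamma[0]\ \ge\ \int_Tqf\,dx-\frac{2M\|\psi\|_\infty^2}{\lambda_3-\lambda_2}\int_Tq\,dx. \tag{2}$$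

*Proof.* **Step 1: bound $\lambda_1(q)$ from above.** The constant trial function gives $\lambda_1(q)\le\mu\int q$.

**Step 2: bound $\lambda_2(q)$ from below.** We have $\lambda_2(q)\ge\min\{Q_q[u]:u\perp1,\|u\|=1\}$. Write $u=\alpha\psi+w$ with $w\perp1,\psi$; then $\int\psi'w'=\lambda_2\int\psi w=0$ and $\alpha^2+\|w\|^2=1$. Put $\kappa=\int q\psi^2\le M$. Then
$$Q_q[u]=\alpha^2(\lambda_2+\kappa)+\int w'^2+2\alpha\langle q\psi,w\rangle+\int qw^2 .$$
Drop $\int qw^2\ge0$, use $\int w'^2\ge\lambda_3\|w\|^2$, subtract $(\lambda_2+\kappa)(\alpha^2+\|w\|^2)$, and complete the square with $\alpha^2\le1$: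
$$Q_q[u]-(\lambda_2+\kappa)\ge(\lambda_3-\lambda_2-\kappa)\|w\|^2+2\alpha\langle q\psi,w\rangle\ge-\frac{\|q\psi\|^2}{\lambda_3-\lambda_2-\kappa}\ge-\frac{2M\|\psi\|_\infty^2\int q}{\lambda_3-\lambda_2}.$$
The last inequality uses $\kappa\le M\le(\lambda_3-\lambda_2)/2$ and $q^2\le Mq$.

**Step 3: subtract.** $\lambda_2(q)-\lambda_1(q)-\lambda_2\ge\kappa-\mu\int q-\dots$, and $\kappa-\mu\int q=\int qf$. $\square$

*The interval.* On $[0,L]$, $\psi=\sqrt{2/L}\cos(\pi x/L)$ and $f=\frac1L\cos(2\pi x/L)$. In terms of $s=|x-\frac L2|$, $f=-\frac1L\cos(2\pi s/L)$ is increasing on $[0,\frac L2]$. For a bounded convex $v$, averaging with the reflection about $\frac L2$ does not change $\int vf$ and gives a convex even function, that is, a nondecreasing function of $s$. Since $\int f=0$, we get $\int vf\ge0$: with $s_0$ the zero of $f$ and $h(s)$ the averaged function, $\int vf=\int(h(s)-h(s_0))f\ge0$. For $v(x)=x$ we get $\int vf=0$ by antisymmetry.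

*The equilateral 3-star.* Take three arms of length $1$, and let $x$ be the distance from the center. Let $\psi=\sin\frac{\pi x}2$ on arm 1, $-\sin\frac{\pi x}2$ on arm 2, and $0$ on arm 3. It is continuous, satisfies the vertex conditions, is normalized, and is an eigenfunction for $\frac{\pi^2}4$; the next section shows that $\lambda_2=\frac{\pi^2}4$. On arm 3, $f=-\frac13$. With $v=x$ on arm 3 and $v=0$ elsewhere, which is convex, $\int vf=-\frac13\cdot\frac12=-\frac16<0$. By Lemma 2 the constant does not minimize, for any $M$.

## 4. Stars: the constant never minimizes (Theorem B)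

Let $\mathsf G$ have one branch vertex. Ignoring vertices of degree 2, $T$ is a star with $d\ge3$ arms of lengths $\ell_1\ge\dots\ge\ell_d$; let $x\in[0,\ell_i]$ be the distance from the center. By Lemma 2 it suffices to find a bounded convex $v\ge0$ and a normalized $\lambda_2$-eigenfunction $\psi$ with $\int vf<0$.

**Step 1: locate the eigenvalues.** An eigenfunction for $k^2>0$ equals $A_i\cos(k(\ell_i-x))$ on arm $i$, and the condition at the center is $\sum_iA_i\sin k\ell_i=0$. If it vanishes at the center, then $\cos k\ell_i=0$ whenever $A_i\ne0$; then $\sin k\ell_i=\pm1$, so at least two $A_i$ are nonzero, and hence $k\ge\frac\pi{2\ell_2}$. If it does not vanish at the center, then all $\cos k\ell_i\ne0$ and $\sum_i\tan k\ell_i=0$. For $k\le\frac\pi{2\ell_1}$ all these tangents would be positive, so $k>\frac\pi{2\ell_1}$.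

**Step 2: the case $\ell_1=\ell_2$.** Here the generalization of the equilateral computation works. By Step 1, $k\ge\frac\pi{2\ell_1}$ always. Equality is attained by $\psi=\pm\ell_1^{-1/2}\sin\frac{\pi x}{2\ell_1}$ on arms 1 and 2 (opposite signs) and $\psi=0$ elsewhere, which is normalized because $2\cdot\frac1{\ell_1}\cdot\frac{\ell_1}2=1$. So this is a $\lambda_2$-eigenfunction. Let $v=x$ on arm 3 and $v=0$ elsewhere: the distance to the union of the other arms, hence convex. Then $\int vf=-\mu\int_0^{\ell_3}x\,dx=-\mu\ell_3^2/2<0$.

**Step 3: the eigenfunction when $\ell_1>\ell_2$.** On $\big(\frac\pi{2\ell_1},\min\{\frac\pi{2\ell_2},\frac\pi{\ell_1}\}\big)$ we have $k\ell_1\in(\frac\pi2,\pi)$ and $k\ell_i\in(0,\frac\pi2)$ for $i\ge2$, so $\sum_i\tan k\ell_i$ is continuous and strictly increasing. It tends to $-\infty$ at the left end. At the right end it tends to $+\infty$ if $\frac\pi{2\ell_2}\le\frac\pi{\ell_1}$, and otherwise to $\sum_{i\ge2}\tan(\pi\ell_i/\ell_1)>0$. So there is a unique root $k$ in this interval. By Step 1 an eigenvalue $\le k^2$ other than $0$ cannot have an eigenfunction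 vanishing at the center, since $k<\frac\pi{2\ell_2}$; so it comes from a root of the tangent sum in this interval, and equals $k^2$. Thus $\lambda_2=k^2$. It is simple, because from two independent eigenfunctions one could form one vanishing at the center. The eigenfunction is
$$\psi=C\,\frac{\cos k(\ell_i-x)}{\cos k\ell_i}\quad\text{on arm }i .$$
Put $\theta_i=k\ell_i$ and $t_i=\tan\theta_i$. Then
$$t_i>0\ (i\ge2),\qquad t_1=-\sum_{i\ge2}t_i,\qquad\theta_1>\theta_i>0\ (i\ge2). \tag{3}$$

**Step 4: normalization and first moments.** We need the integrals of $f$ against piecewise linear functions. Let $\Theta=\sum_i\theta_i$ and $Q=\sum_it_i^2\theta_i$. Since $\cos^{-2}\theta_i=1+t_i^2$, $(1+t_i^2)\sin2\theta_i=2t_i$ and $\sum_it_i=0$,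
$$1=\|\psi\|^2=C^2\sum_i(1+t_i^2)\Big(\frac{\ell_i}2+\frac{\sin2\theta_i}{4k}\Big)=\frac{C^2}{2k}\sum_i\big((1+t_i^2)\theta_i+t_i\big)=\frac{C^2}{2k}(\Theta+Q),\qquad\mu=\frac k\Theta .$$
Next,
$$\int_0^\ell x\cos^2(k(\ell-x))\,dx=\frac{\ell^2}4+\frac12\int_0^\ell(\ell-s)\cos2ks\,ds=\frac{\ell^2}4+\frac{1-\cos2k\ell}{8k^2}=\frac{\ell^2}4+\frac{\sin^2k\ell}{4k^2}.$$
With $(1+t_i^2)\sin^2\theta_i=t_i^2$ and $\frac{C^2}{4k^2}=\frac1{2k(\Theta+Q)}$, $\frac\mu{2k^2}=\frac1{2k\Theta}$, this gives
$$m_i:=\int_0^{\ell_i}xf\,dx=\frac{C^2}{4k^2}\big[(1+t_i^2)\theta_i^2+t_i^2\big]-\frac{\mu\theta_i^2}{2k^2}=\frac1{2k(\Theta+Q)}\Big[t_i^2(1+\theta_i^2)-\theta_i^2\frac Q\Theta\Big].$$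

**Step 5: test with the distance to the far leaf.** Let $v$ be the distance to the leaf of arm 1: $v=\ell_1-x$ on arm 1 and $v=\ell_1+x$ on the others. It is convex. Since $\int f=0$, $\int vf=\sum_{i\ge2}m_i-m_1$, so
$$2k(\Theta+Q)\Theta\int vf=\Theta\Big(\sum_{i\ge2}t_i^2-t_1^2\Big)+\Theta\Big(\sum_{i\ge2}t_i^2\theta_i^2-t_1^2\theta_1^2\Big)+Q\Big(\theta_1^2-\sum_{j\ge2}\theta_j^2\Big). \tag{4}$$

**Step 6: the right side of (4) is negative.** Insert $t_1^2=\sum_{i\ge2}t_i^2+2\sum_{2\le i<j}t_it_j$ and $Q=t_1^2\theta_1+\sum_{i\ge2}t_i^2\theta_i$. The right side becomes a quadratic form in $t_2,\dots,t_d>0$. Write $\rho_i=\sum_{j\ge2,\,j\ne i}\theta_j$. The coefficient of $t_i^2$ ($i\ge2$) is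
$$\Theta(\theta_i^2-\theta_1^2)+(\theta_1+\theta_i)\Big(\theta_1^2-\sum_{j\ge2}\theta_j^2\Big)=(\theta_1+\theta_i)\Big[(\theta_i-\theta_1)\Theta+\theta_1^2-\sum_{j\ge2}\theta_j^2\Big].$$
Since $\Theta=\theta_1+\theta_i+\rho_i$, $(\theta_i-\theta_1)\Theta=\theta_i^2-\theta_1^2+(\theta_i-\theta_1)\rho_i$, and the coefficient equals
$$(\theta_1+\theta_i)\Big[(\theta_i-\theta_1)\rho_i-\sum_{j\ge2,\,j\ne i}\theta_j^2\Big]<0,$$
because $\theta_1>\theta_i$ and, as $d\ge3$, there is at least one $j\ge2$ with $j\ne i$. The coefficient of $2t_it_j$ ($2\le i<j$) is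
$$-\Theta-\Theta\theta_1^2+\theta_1\Big(\theta_1^2-\sum_{l\ge2}\theta_l^2\Big)=-\Theta-\theta_1^2\sum_{l\ge2}\theta_l-\theta_1\sum_{l\ge2}\theta_l^2<0 .$$
So $\int vf<0$, and Lemma 2 finishes the proof of Theorem B. $\blacksquare$

For $d=2$ the coefficient of $t_2^2$ is $0$ and there are no cross terms. This agrees with the interval, where $v$ is affine and $\int vf=0$.

*The 3-star with lengths $2,1,1$.* The equation $\tan2k+2\tan k=0$ gives $\tan^2k=2$, so $k=\arctan\sqrt2$, $t_2=t_3=\sqrt2$, $t_1=-2\sqrt2$, $\theta_1=2k$, $\theta_2=\theta_3=k$, $\Theta=4k$, $Q=8\cdot2k+2\cdot2k=20k$. The right side of (4) is $4k(4-8)+4k(4k^2-32k^2)+20k\cdot2k^2=-16k-72k^3$, and the factor on the left is $2k\cdot24k\cdot4k=192k^3$. Hence $\int vf=-\frac1{12k^2}-\frac38<0$. We shall use this star in Section 9.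

## 5. On $H$, convex functions have $\int vf\ge0$

We return to $H$, with $f$ as in Lemma 1, and let $H^\circ=H\setminus\{\text{leaves}\}$. The interval argument carries over, with a better equality case: branch vertices leave no room for affine functions. We allow functions that may be unbounded at the leaves, because limits of normalized convex functions will be of this kind.

**Lemma 4.** Let $v\in L^1(H)$ be finite, continuous and convex along all paths in $H^\circ$. Then $\int_Hvf\ge0$, with equality iff $v$ is constant.

*Proof.* **Step 1: symmetrize.** Let $\bar v$ be the average of $v\circ\sigma$ over the group of order 8 of isometries $\sigma$ of $H$ generated by the two arm swaps and the reflection. It is convex, and $\int vf=\int\bar vf$ since $f$ depends only on $t$. The group is transitive on each set $\{t=\mathrm{const}\}$, so $\bar v=h(t)$ with $h$ continuous on $[0,R)$. Along a path through $z$ from an arm at $b$ to an arm at $a$, $\bar v=h(|s|)$, $|s|<R$, is convex and even, so $h$ is nondecreasing.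

**Step 2: compare the signs.** Write $f=F(t)$ with $F$ continuous and strictly increasing. Since $\int f=0$, there is exactly one $t_0\in(0,R)$ with $F<0$ on $[0,t_0)$ and $F>0$ on $(t_0,R]$. Then
$$\int_Hvf=\int_H\big(h(t)-h(t_0)\big)F(t)\,dx\ge0,$$
because the integrand is nonnegative. Equality forces $h(t)=h(t_0)$ for $t\ne t_0$, so $h$ is constant.

**Step 3: the equality case.** We show that $v$ itself is then constant. The sum of the convex functions $v\circ\sigma$ is constant along each path, so each summand is a constant minus a convex function, hence also concave; in particular $v$ is affine along each path. At $a$ the three outgoing slopes satisfy $s_i+s_j=0$ for all $i\ne j$, so all vanish; likewise at $b$. Since $v$ is affine on each edge and every edge contains $a$ or $b$, $v$ is constant. Conversely, constants give $0$ because $\int f=0$. $\square$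

*From a sign to a uniform constant.* It is tempting to conclude at once: on $H$ the first-order term is positive for every nonconstant convex $q$, so constants should minimize for small $M$. This gives only that each ray $\varepsilon q$ has $\Gamma[\varepsilon q]>\Gamma[0]$ for $\varepsilon<\varepsilon(q)$, while we need one $M_0$ for all $q$. By (2), after subtracting $\inf q$, what would suffice is
$$\int vf\ge c\int v\qquad\text{for all bounded convex }v\ge0\text{ with }\inf v=0, \tag{5}$$
with one $c>0$. On an interval (5) fails for $v(x)=x$, although $\int vf\ge0$ always. Moreover we need an open set of $\ell$, and on $T(\ell)$ for generic $\ell$ near $H$ there are no symmetries, so Step 1 above has nothing to average over. If $\mathsf G$ has more edges than $H$, we also have to make them very short and control what convex functions do on them.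

So we shall prove (5), uniformly near $H$, by compactness. One difficulty is concentration of mass. At a leaf $w$ of $H$, the function $v_n=2n^2\max(0,\frac1n-d(\cdot,w))$ is convex (a multiple of the distance to $\{d(\cdot,w)\ge\frac1n\}$), has integral $1$, and tends to $0$ locally uniformly on $H^\circ$; all its mass goes to the point $w$, and $\int v_nf\to f(w)$. Similarly, if an edge of length $\frac1n$ is attached at a point $p$ of $H$, then $2n^2$ times the distance to the rest of the tree has integral $1$ and its mass concentrates at $p$. If $f(p)>0$ this does no harm. This is why Lemma 1 records the sign of $f$ at $a$, $b$ and the leaves.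

## 6. Collapsing short edges

This section makes precise that very short edges do not matter for $\lambda_2$, $\lambda_3$ and $\psi$. Let $\mathcal S$ be a connected subgraph of $\mathsf G$ with limit lengths $\ell_e^0>0$ ($e\in\mathcal S$), and let $S$ be the resulting metric tree. Let $\ell^{(n)}_e\to\ell^0_e$ for $e\in\mathcal S$ and $\ell^{(n)}_e\to0$ otherwise. Put $T_n=T(\ell^{(n)})$, and let $S_n\subset T_n$ be the subtree carried by $\mathcal S$. Since $\mathsf G$ is a tree and $S_n$ is connected, each component of $T_n\setminus S_n$ is attached to $S_n$ at exactly one vertex. Let $\pi_n:T_n\to S$ be the continuous map that is affine on each edge of $S_n$ and collapses each component of $T_n\setminus S_n$ to its attachment vertex. Then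
$$|T_n\setminus S_n|\to0,\qquad\int_{T_n}g\circ\pi_n\,dx\to\int_Sg\,dx\quad(g\in C(S)), \tag{6}$$
$$\sup_{x,y\in T_n}\big|d_{T_n}(x,y)-d_S(\pi_nx,\pi_ny)\big|\to0. \tag{7}$$
For (6), the integral over $S_n$ is $\sum_e\frac{\ell_e^{(n)}}{\ell_e^0}\int_eg$, and the rest is at most $\|g\|_\infty|T_n\setminus S_n|$. For (7), the path from $x$ to $y$ has at most length $|T_n\setminus S_n|$ outside $S_n$, and inside $S_n$ its length changes under $\pi_n$ by at most $\sum_{e\in\mathcal S}|\ell_e^{(n)}-\ell_e^0|$.

**Lemma 5.** Suppose $\lambda_2(S)$ is simple with normalized eigenfunction $\psi$. Then $\lambda_j(T_n)\to\lambda_j(S)$ for $j\le3$. With suitable signs, every choice of normalized $\lambda_2(T_n)$-eigenfunctions $\psi_n$ satisfies $\sup_{T_n}|\psi_n-\psi\circ\pi_n|\to0$. Hence, with $f_n=\psi_n^2-1/|T_n|$ and $f=\psi^2-1/|S|$, $\sup_{T_n}|f_n-f\circ\pi_n|\to0$.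

*Proof.* **Step 1: upper bound for the eigenvalues.** For $u\in H^1(S)$ we have $u\circ\pi_n\in H^1(T_n)$. Its Dirichlet integral is $\sum_e\frac{\ell_e^0}{\ell_e^{(n)}}\int_eu'^2\to\int_Su'^2$, and $L^2$ products of such pullbacks converge by (6). Min–max on the span of the pullbacks of the first $j$ eigenfunctions of $S$ gives $\limsup\lambda_j(T_n)\le\lambda_j(S)$.

**Step 2: compactness of the eigenfunctions.** Let $u_{n,1},u_{n,2},u_{n,3}$ be orthonormal eigenfunctions for $\lambda_1,\lambda_2,\lambda_3(T_n)$, with $u_{n,2}=\psi_n$ the given choice. Start from an arbitrary subsequence. The Dirichlet integrals $\lambda_i(T_n)$ are bounded by Step 1. The sup norms are bounded too, since $\min|u|\le|T_n|^{-1/2}$ for normalized $u$ and the oscillation is at most $(\operatorname{diam}T_n\cdot\int u'^2)^{1/2}$. Define $\hat u_{n,i}$ on $S$ by $u_{n,i}=\hat u_{n,i}\circ\pi_n$ on $S_n$. These are bounded in $H^1(S)$, so along a further subsequence they converge weakly in $H^1$ and uniformly to some $u_i$. On a component of $T_n\setminus S_n$ the oscillation of $u_{n,i}$ is at most $(|T_n\setminus S_n|\cdot\int u_{n,i}'^2)^{1/2}\to0$.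 Hence
$$\sup_{T_n}|u_{n,i}-u_i\circ\pi_n|\to0, \tag{8}$$
and with (6) the $u_i$ are orthonormal in $L^2(S)$.

**Step 3: lower bound for the eigenvalues.** Let $c\in\mathbb R^j$, $|c|=1$, $j\le3$. Weak lower semicontinuity, with edge rescaling factors tending to $1$, gives
$$\int_S\Big|\sum_{i\le j}c_iu_i'\Big|^2\le\liminf\int_{T_n}\Big|\sum_{i\le j}c_iu_{n,i}'\Big|^2=\liminf\sum_{i\le j}c_i^2\lambda_i(T_n)\le\liminf\lambda_j(T_n).$$
By min–max on $\mathrm{span}\{u_1,\dots,u_j\}$, $\lambda_j(S)\le\liminf\lambda_j(T_n)$ along this subsequence. The initial subsequence was arbitrary, so $\lambda_j(T_n)\to\lambda_j(S)$.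

**Step 4: identify the limit of $\psi_n$.** As $u_{n,1}$ is constant, $u_1$ is a nonzero constant. So $u_2\perp1$, $\|u_2\|=1$ and $\int u_2'^2\le\lambda_2(S)$. Thus $u_2$ minimizes the Dirichlet integral among normalized functions orthogonal to $1$, hence is a $\lambda_2(S)$-eigenfunction, and $u_2=\pm\psi$ by simplicity. If $\min_\pm\sup_{T_n}|\psi_n\mp\psi\circ\pi_n|$ did not tend to $0$, it would stay $\ge\epsilon>0$ along a subsequence, and (8) along a further subsequence would give a contradiction. Finally, for the suitable sign, $|\psi_n^2-\psi^2\circ\pi_n|\le(\|\psi_n\|_\infty+\|\psi\|_\infty)\sup|\psi_n-\psi\circ\pi_n|$, and $|T_n|\to|S|$. $\square$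

*Where short edges may be attached.* Let $S=H$, and suppose a short edge is attached at an interior point $p$ of the middle with $f(p)<0$, for example $p=z$ (subdivide the middle at $p$ so that $p$ is a vertex). By Lemma 5, $f_n<0$ on the whole short edge for large $n$. With $v$ the distance to the rest of the tree, $\int vf_n<0$, and Lemma 2 shows that the constant does not minimize. So we must embed $H$ into $\mathsf G$ so that nothing is attached there.

## 7. The uniform inequality near $H$

Let $\mathsf G$ have at least two branch vertices. Choose two of them, $a$ and $b$, at minimal combinatorial distance. Then all interior vertices of the path $P$ from $a$ to $b$ have degree 2. Choose two edges at $a$ not in $P$ and two edges at $b$ not in $P$; since $\mathsf G$ is a tree, these four edges are distinct, and they have distinct outer ends not on $P$. Let $\mathcal S$ consist of $P$ and these four edges. Give each edge of $P$ the limit length $\ell_e^0=\frac{\pi/2}{\#P}$, where $\#P$ is the number of edges of $P$, and each of the four chosen edges the limit length $\varphi$. Then $S=H$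 as a metric tree, and the rest of $\mathsf G$ is attached only at points of
$$W=\{a,b\}\cup\{\text{leaves of }H\},\qquad f>0\text{ on }W$$
by Lemma 1. For $0<\delta<\min_{\mathcal S}\ell^0_e$ let
$$U_\delta=\{\ell:|\ell_e-\ell_e^0|<\delta\ (e\in\mathcal S),\ 0<\ell_e<\delta\ (e\notin\mathcal S)\},$$
a nonempty open set.

**Proposition 6.** There are $\delta,c,g,B>0$ such that for all $\ell\in U_\delta$, on $T=T(\ell)$: $\lambda_3-\lambda_2\ge g$, $\|\psi\|_\infty\le B$, and $\int_Tvf\ge c\int_Tv$ for every bounded convex $v\ge0$ on $T$ with $\inf v=0$.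

*Proof.* **Step 1: the spectral bounds.** These make $\lambda_2$ simple and $f$ well defined. Let $\psi_H$ be the normalized $\lambda_2(H)$-eigenfunction, $g=\frac12(\lambda_3(H)-\lambda_2(H))>0$ and $B=\|\psi_H\|_\infty+1$. If for no small $\delta$ the first two bounds held on all of $U_\delta$, a sequence $\ell^{(n)}\in U_{1/n}$ violating one of them would contradict Lemma 5. So they hold for all small $\delta$.

**Step 2: set up the contradiction.** Suppose the last claim fails for all small $\delta$ and all $c>0$. Taking $\delta=c=1/n$ for large $n$, we get $T_n$ as in Section 6 with $S=H$, and bounded convex $v_n\ge0$ on $T_n$ with $\inf v_n=0$ and $\int v_nf_n<\frac1n\int v_n$. This forces $\int v_n>0$, so we may normalize: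
$$\inf v_n=0,\qquad\int_{T_n}v_n=1,\qquad\limsup_n\int_{T_n}v_nf_n\le0. \tag{9}$$

**Step 3: a local limit.** We extract a limit of $v_n$ away from the leaves of $H$. Define $\hat v_n$ on $H$ by $v_n=\hat v_n\circ\pi_n$ on $S_n$. On a path of $S_n$ corresponding to a leaf-to-leaf path of $H$, $v_n$ is convex, nonnegative and has integral $\le1$. At distance $\ge d$ from the ends of the path, convexity gives
$$v_n(x)\le\frac1{2d}\int_{x-d}^{x+d}v_n\le\frac1{2d}.$$
A convex function with values in $[0,C]$ on an interval has slopes at most $C/d$ in absolute value at distance $\ge d$ from the ends. So at distance $\ge2d$ from the ends of the path, $v_n$ is $\frac1{2d^2}$-Lipschitz along the path. Any two points of $H$ lie on a common leaf-to-leaf path, and the edge rescaling factors tend to $1$. Hence on each compact subset of $H^\circ$ the $\hat v_n$ are, for large $n$, uniformly bounded and uniformly Lipschitz. By Arzelà–Ascoli and a diagonal argument, along a subsequence $\hat v_n\to v$ locally uniformly on $H^\circ$, with $v\ge0$ continuous.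

**Step 4: the limit is convex.** We need this to apply Lemma 4. Let $x\ne y$ and $\zeta$ be in $H^\circ$ with $\zeta$ on the path from $x$ to $y$, and let $x_n,y_n,\zeta_n\in S_n$ be their preimages under the homeomorphism $\pi_n|_{S_n}$. Then $\zeta_n$ lies on the path from $x_n$ to $y_n$, and
$$v_n(\zeta_n)\le\frac{d(\zeta_n,y_n)}{d(x_n,y_n)}v_n(x_n)+\frac{d(\zeta_n,x_n)}{d(x_n,y_n)}v_n(y_n).$$
Pass to the limit with (7).

**Step 5: track the mass.** Some mass may be lost in the local limit; we locate it. Let $\nu_n=(\pi_n)_*(v_n\,dx)$, probability measures on the compact space $H$. Along a subsequence $\nu_n\rightharpoonup\nu$, a probability measure. Let $\chi\in C(H)$ have compact support in $H\setminus W$. The collapsed components are mapped into $W$, so they contribute nothing to $\int\chi\,d\nu_n$. On the support of $\chi$, $\hat v_n\to v$ uniformly, so $\int\chi\,d\nu_n\to\int\chi v\,dx$. Hence $\nu=v\,dx$ on $H\setminus W$. In particular $\int_Hv\,dx=\nu(H\setminus W)\le1$, so $v\in L^1(H)$, and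
$$\nu=v\,dx+\sum_{w\in W}\beta_w\delta_w,\qquad\beta_w\ge0 .$$

**Step 6: no mass is lost, and $v$ is constant.** By Lemma 5, $\big|\int_{T_n}v_nf_n-\int_Hf\,d\nu_n\big|\le\sup_{T_n}|f_n-f\circ\pi_n|\to0$, so
$$\int_{T_n}v_nf_n\to\int_Hvf\,dx+\sum_{w\in W}\beta_wf(w). \tag{10}$$
By (9) the limit is $\le0$. By Lemma 4, and since $f>0$ on $W$, all terms on the right are $\ge0$. So every $\beta_w=0$, and by the equality case of Lemma 4, $v$ is constant. Since $\nu$ has mass $1$, $v=\frac1{|H|}>0$.

**Step 7: the infimum cannot be $0$.** It remains to exclude that $v_n$ is close to $\frac1{|H|}$ on most of $T_n$ but drops to $0$ somewhere, for example on a collapsed component. Let $p_\pm\in T_n$ be the points of $P$ with $\pi_n(p_\pm)$ at $x=\pm\frac\pi8$. Then $d(p_-,p_+)\to\frac\pi4$, and $v_n\to\frac1{|H|}$ uniformly on the segment $[p_-,p_+]$. Nothing is attached at interior points of $P$, so every $x\in T_n\setminus[p_-,p_+]$ lies beyond $p_+$ (that is, $p_+$ lies on the path from $p_-$ to $x$) or beyond $p_-$. In the first case convexity on the path from $p_-$ through $p_+$ to $x$ gives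
$$v_n(x)\ge v_n(p_+)+\frac{d(p_+,x)}{d(p_-,p_+)}\big(v_n(p_+)-v_n(p_-)\big)\to\frac1{|H|}$$
uniformly in $x$, since $\operatorname{diam}T_n$ is bounded. Similarly beyond $p_-$. Thus $\liminf_n\inf_{T_n}v_n\ge\frac1{|H|}>0$, contradicting $\inf v_n=0$. $\square$

## 8. Two branch vertices: an open set of good pairs (Theorem A)

**Step 1: combine Lemma 3 and Proposition 6.** Put $U=U_\delta$ and $M_0=\min\{\frac g2,\frac{cg}{4B^2}\}$. Let $\ell\in U$, $0<M\le M_0$ and $q\in C_{T,M}$. Replacing $q$ by $q-\inf q\in C_{T,M}$ changes neither $\Gamma$ nor the right side of (1), so assume $\inf q=0$. Lemma 3 applies because $M\le\frac g2\le\frac{\lambda_3-\lambda_2}2$. With $\lambda_3-\lambda_2\ge g$, $\|\psi\|_\infty\le B$ and $\int qf\ge c\int q$,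
$$\Gamma[q]-\Gamma[0]\ge\Big(c-\frac{2MB^2}g\Big)\int_Tq\ge\frac c2\int_Tq\ge0,$$
which is (1). Equality $\Gamma[q]=\Gamma[0]$ forces $q=0$, so before the reduction $q$ was constant.

**Step 2: category.** $U\times(0,M_0)$ is contained in the good set, and it is a nonempty open subset of $\mathbb R_+^{|\mathcal E|}\times\mathbb R_+$, which is an open subset of a Euclidean space. By the Baire category theorem the good set is not of first category. This proves Theorem A, and with it the conjecture is disproved. $\blacksquare$

## 9. The threshold $M^*(\ell)$ (Theorem C)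

Let $\mathsf G$ be any non-path tree.

**Step 1: (ii), large potentials can close the gap.** The plan is to confine the low eigenfunctions to two equal intervals separated by a branch vertex at which they are forced to vanish. Let $a$ be a branch vertex, $e_1,e_2,e_3$ distinct edges at $a$, and $0<\eta<\min_i\ell_{e_i}$. Let $\gamma=\{x\in e_1\cup e_2:d(x,a)\le\eta\}$, a closed connected set, and $q_K=K\,d(\cdot,\gamma)$. Then $q_K$ is convex and lies in $C_{T,M}$ for $M\ge K\operatorname{diam}T$.

The functions $\sin(\pi d(x,a)/\eta)$ on each of the two segments of $\gamma$, extended by $0$, lie in $H^1(T)$ and have supports with disjoint interiors in $\gamma$, where $q_K=0$. So $\lambda_1(q_K)<\lambda_2(q_K)\le\frac{\pi^2}{\eta^2}$. Let $u_K$ be normalized ground states. Since $\int u_K'^2\le\frac{\pi^2}{\eta^2}$, they are bounded in $H^1$. Along any sequence $K\to\infty$, a subsequence converges weakly in $H^1$ and uniformly to some $u$ with $\|u\|=1$, and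
$$\int_Td(\cdot,\gamma)u_K^2\,dx\le\frac{\pi^2}{K\eta^2}\to0 .$$
So $u=0$ off $\gamma$. By continuity $u$ vanishes at $a$, which is a limit of points of $e_3\setminus\gamma$, and at both ends of $\gamma$, which are limits of points of $e_1\setminus\gamma$ and $e_2\setminus\gamma$. Thus $u$ is supported on two intervals of length $\eta$ with Dirichlet conditions at their ends, and along the subsequence
$$\liminf\lambda_1(q_K)\ge\liminf\int u_K'^2\ge\int u'^2\ge\frac{\pi^2}{\eta^2}.$$
Hence $\Gamma[q_K]\to0$. Taking $K=M/\operatorname{diam}T$ gives $\inf_{q\in C_{T,M}}\Gamma[q]\to0$ as $M\to\infty$. As $\Gamma[0]=\lambda_2>0$, no large $M$ is good, so $M^*(\ell)<\infty$.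

**Step 2: (i), the shape of the good set.** For $M'<M$ we have $C_{T,M'}\subset C_{T,M}$, so goodness passes to smaller $M$, and every $M<M^*(\ell)$ is good. It remains to show that $M^*(\ell)$ itself is good when it is positive; it is finite by Step 1. Let $q\in C_{T,M^*}$. For $\eta\in(0,1)$, $(1-\eta)q\in C_{T,(1-\eta)M^*}$ and $(\ell,(1-\eta)M^*)$ is good, so $\Gamma[(1-\eta)q]\ge\Gamma[0]$. Since $|\lambda_j(q)-\lambda_j((1-\eta)q)|\le\eta\|q\|_\infty$, letting $\eta\to0$ gives $\Gamma[q]\ge\Gamma[0]$.

**Step 3: (iii), an open set with $M^*=0$.** We put a long-armed star inside $\mathsf G$ and collapse the rest. Let $\mathcal S$ consist of three edges at a branch vertex, with limit lengths $2,1,1$, so that $S$ is the 3-star of Section 4. There $\lambda_2(S)$ is simple, and $\int_Sd(\cdot,w_1)f<0$, where $w_1$ is the outer end of the first edge. For any sequence as in Section 6, the functions $v_n=d_{T_n}(\cdot,w_1)$ are convex on $T_n$, and $\sup_{T_n}|v_n-d_S(\pi_n\cdot,w_1)|\to0$ by (7). By Lemma 5 and (6), for every choice of $\psi_n$,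
$$\int_{T_n}v_nf_n\,dx\to\int_Sd(\cdot,w_1)f\,dx<0 .$$
Hence there is $\delta>0$ such that for all $\ell$ with $|\ell_e-\ell_e^0|<\delta$ on $\mathcal S$ and $0<\ell_e<\delta$ off $\mathcal S$, $\int_{T(\ell)}d(\cdot,w_1)f<0$ for any choice of $\psi$; otherwise a sequence of counterexamples with $\delta=\frac1n$ would contradict the limit. These $\ell$ form a nonempty open set, and Lemma 2 gives $M^*(\ell)=0$ on it. $\blacksquare$
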